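# Complex threefolds with unbounded $c_1^3$ on one smooth 6-manifold

## 1. Chern numbers and the smooth manifold underneath

All manifolds are closed unless we say otherwise, and every complex manifold carries the orientation given by its complex structure.

**Definition 1 (Chern numbers).** Let $X$ be a compact complex manifold of dimension $n$, and let $\mathfrak m=(m_1,\dots,m_k)$ be a partition of $n$. The Chern number $c_{\mathfrak m}(X)$ is the integer
$$c_{\mathfrak m}(X)=\int_X c_{m_1}(TX)\cdots c_{m_k}(TX).$$

In dimension $3$ there are three of them: $c_1^3$, $c_1c_2$ and $c_3$. For example, $c(\mathbb P^3)=(1+h)^4$, so $c_1=4h$, $c_2=6h^2$, $c_3=4h^3$, and $c_1^3=64$, $c_1c_2=24$, $c_3=4$. The top number $c_n(X)$ is always the Euler characteristic $\chi(X)$.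

**Definition 2 (boundedness).** A Chern number $c_{\mathfrak m}$ is *bounded by the underlying smooth manifold* (on complex $n$-manifolds) if for every closed smooth $2n$-manifold $M$ the set of values $c_{\mathfrak m}(X)$, where $X$ ranges over all compact complex manifolds whose underlying smooth manifold is diffeomorphic to $M$, is bounded. Since Chern numbers are integers, bounded and finite mean the same here. The same definition applies to a fixed rational linear combination of Chern numbers.

For example, $c_n=\chi$ is bounded: it takes one value on each $M$. The manifold $M$ in the definition is only a smooth manifold. Different complex structures may induce different orientations on it.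

**Definition 3 (almost complex structures).** An almost complex structure on a smooth $2n$-manifold $M$ is a bundle map $J:TM\to TM$ with $J^2=-1$. It makes $TM$ a complex vector bundle, orients $M$, and so has Chern classes and Chern numbers. Its first Chern class satisfies $c_1(J)\equiv w_2(M)\pmod 2$.

Every complex structure gives one. For example, on $\mathbb P^1$ with its complex structure $J$, the structure $-J$ reverses the orientation and also changes the sign of $c_1$, so $\int c_1=2$ for both.

## 2. Pontryagin classes and the invariants of a simply connected 6-manifold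

For a complex vector bundle $V$, the first Pontryagin class of the underlying real bundle is
$$p_1(V)=c_1(V)^2-2c_2(V). \tag{1}$$
It is additive on an extension $0\to A\to V\to Q\to 0$ of complex bundles. Indeed $c_1(V)=c_1(A)+c_1(Q)$ and $c_2(V)=c_2(A)+c_1(A)c_1(Q)+c_2(Q)$, and the mixed terms cancel in (1). For a line bundle $L$ we have $p_1(L)=c_1(L)^2$.

The Hirzebruch signature theorem in dimension $4$ says $\int_N p_1(N)=3\,\mathrm{sign}(N)$ for a closed oriented 4-manifold $N$. Example: for $\mathbb P^2$ we get $p_1=9h^2-2\cdot 3h^2=3h^2$, and the signature is $1$.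

**Definition 4 (invariants of a 6-manifold).** Let $N$ be a closed, oriented, simply connected smooth 6-manifold with torsion-free homology. Its invariants are the number $b_3(N)$, the group $H^2(N;\mathbb Z)$, the cubic form $x\mapsto\int_N x^3$ on it, the class $w_2(N)\in H^2(N;\mathbb Z/2)$, and the linear form $x\mapsto\int_N p_1(N)\,x$. We write $x\cdot y\cdot z$, or $xyz$, for $\int_N xyz$, and similarly $p_1\cdot x$.

**Theorem (Wall–Jupp classification;** C.T.C. Wall, Invent. Math. 1 (1966) 355–374; P.E. Jupp, Proc. Camb. Phil. Soc. 73 (1973) 293–300**).** Let $M_1,M_2$ be closed, oriented, simply connected smooth 6-manifolds with torsion-free homology. They are orientation-preservingly diffeomorphic if and only if $b_3(M_1)=b_3(M_2)$ and there is an isomorphism $H^2(M_1;\mathbb Z)\cong H^2(M_2;\mathbb Z)$ preserving the cubic form, the class $w_2$ and the linear form given by $p_1$.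

**Example (the manifold of this lecture).** Put
$$M=(S^2\times\mathbb{CP}^2)\,\#\,2(S^3\times S^3).$$
First take $S^2\times\overline{\mathbb{CP}^2}$, where the bar reverses the orientation. Let $g$ be the generator from $S^2$ and $y$ the hyperplane class. Then $g^2=0$, $y^3=0$, and $gy^2=-1$ because $\int_{\overline{\mathbb{CP}^2}}y^2=-1$. Since $TS^2$ is stably trivial and $p_1$, $w_2$ do not see the orientation, $p_1=3y^2$ and $w_2\equiv 3y\equiv y \pmod 2$. Hence
$$g^3=g^2y=y^3=0,\quad gy^2=-1,\quad p_1\cdot g=-3,\quad p_1\cdot y=0,\quad w_2\equiv y. \tag{2}$$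
The summands $S^3\times S^3$ have no $H^2$ or $H^4$, so a connected sum with two of them keeps $H^2$ and all of (2). It raises $b_3$ from $0$ to $4$ and keeps the manifold simply connected with torsion-free homology.

Finally, a reflection of $S^2$ gives an orientation-preserving diffeomorphism $S^2\times\overline{\mathbb{CP}^2}\cong S^2\times\mathbb{CP}^2$. So $M$ is diffeomorphic, as an oriented manifold, to $(S^2\times\overline{\mathbb{CP}^2})\#2(S^3\times S^3)$, and (2) with $b_3=4$ is a list of invariants of $M$.

## 3. Blow-ups along curves and principal torus bundles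

**Blow-ups.** Let $X$ be a compact complex threefold, $C\subset X$ a smooth connected compact curve with normal bundle $N$, and $\beta:\widetilde X\to X$ the blow-up of $X$ along $C$. The exceptional divisor is $E=\mathbb P(N)\to C$, the bundle of lines in $N$; we also write $E$ for its class in $H^2(\widetilde X;\mathbb Z)$. We recall two standard facts.

* Additively, $H^k(\widetilde X;\mathbb Z)\cong H^k(X;\mathbb Z)\oplus H^{k-2}(C;\mathbb Z)$; in degree $2$ this reads $H^2(\widetilde X)=\beta^*H^2(X)\oplus\mathbb ZE$.
* $c_1(\widetilde X)=\beta^*c_1(X)-E$. Locally $\beta$ is $(u,v,z)\mapsto(u,uv,z)$, whose Jacobian determinant vanishes to first order along $E=\{u=0\}$.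

The triple products need one computation, which we do in full. Let $\zeta=E|_E$. The normal bundle $\mathcal O_E(E)$ of $E$ is the tautological line subbundle of the pullback of $N$, so $\zeta$ has degree $-1$ on the fibers of $E\to C$. The quotient of the pullback of $N$ by the tautological subbundle is a line bundle with first Chern class $c_1(N)-\zeta$. Hence $\zeta\,(c_1(N)-\zeta)=c_2(N)=0$, that is, $\zeta^2=c_1(N)\zeta$. For $x\in H^2(X)$, the restriction of $\beta^*x$ to $E$ is pulled back from $C$ and equals $x[C]$ times the class dual to a fiber. Therefore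
$$x^2E=0,\qquad xE^2=\int_E \zeta\,\beta^*x=-x[C],\qquad E^3=\int_E\zeta^2=-\deg N. \tag{3}$$

**Example.** Let $C$ be a line in $\mathbb P^3$, so $N=\mathcal O(1)^2$, and let $H$ be the hyperplane class. Then $HE^2=-1$ and $E^3=-2$. Check: planes through the line become disjoint in $\widetilde X$, so $(H-E)^3$ must be $0$, and indeed $1+3HE^2-E^3=1-3+2=0$.

For surfaces we only use that blowing up a point replaces a surface $D$ by a manifold diffeomorphic to $D\#\overline{\mathbb{CP}^2}$, so the signature drops by $1$.

**Principal torus bundles from two line bundles.** For a line bundle $L$ write $L^\times$ for the complement of the zero section, a principal $\mathbb C^*$-bundle. Consider the homomorphism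
$$\mathbb C\to(\mathbb C^*)^2,\qquad z\mapsto(e^z,e^{iz}). \tag{4}$$
It is injective: $e^z=1$ gives $z=2\pi i k$, and then $e^{iz}=e^{-2\pi k}=1$ forces $k=0$. It is proper, because the absolute values of the two coordinates are $e^{\mathrm{Re}\,z}$ and $e^{-\mathrm{Im}\,z}$. So its image is a closed subgroup isomorphic to $\mathbb C$.

To find the quotient, write $(\mathbb C^*)^2=\mathbb C^2/(2\pi i\mathbb Z)^2$. The image of (4) is the image of the line $\{(z,iz)\}$, which is the kernel of $(s,t)\mapsto t-is$. This map sends the lattice $(2\pi i\mathbb Z)^2$ to $2\pi i(\mathbb Z+i\mathbb Z)$. So the quotient is the elliptic curve $T=\mathbb C/2\pi i(\mathbb Z+i\mathbb Z)$.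

**Definition 5.** Let $L_1,L_2$ be holomorphic line bundles on a compact complex manifold $S$, and let $P=L_1^\times\times_SL_2^\times$, a holomorphic principal $(\mathbb C^*)^2$-bundle. Let $\mathbb C$ act on $P$ through (4). The associated torus bundle is $X=P/\mathbb C$, with projection $\pi:X\to S$.

Over an open set $U\subset S$ on which both line bundles are trivial, $P\to X$ is $U\times(\mathbb C^*)^2\to U\times T$. So $X$ is a compact complex manifold, $\pi$ is a holomorphic principal $T$-bundle, and $P\to X$ is a principal $\mathbb C$-bundle. Its fibers are contractible, so $P\to X$ is a homotopy equivalence.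

**Example.** Take $S=\mathbb P^1$, $L_1=\mathcal O$, $L_2=\mathcal O(-1)$. Then $P=\mathbb C^*\times(\mathbb C^2\setminus 0)$, and $z$ acts by $(w,v)\mapsto(e^zw,e^{iz}v)$. We can move $w$ to $1$. What is left of the group is $z\in2\pi i\mathbb Z$, which acts on $v$ by powers of $e^{-2\pi}$. So $X=(\mathbb C^2\setminus0)/\langle e^{-2\pi}\rangle$ is a Hopf surface, diffeomorphic to $S^1\times S^3$. The base has $b_2=1$, while $X$ has $b_2=0$: twisting the bundle has killed a class.

**Chern classes.** The vertical tangent bundle of a principal $T$-bundle is trivialized by the action, so $0\to\mathcal O_X\to TX\to\pi^*TS\to0$ is exact and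
$$c(X)=\pi^*c(S). \tag{5}$$

## 4. Does the smooth manifold control $c_1^3$? Statements of Theorems A and B

In complex dimension $3$, the Euler number $c_3$ is bounded. The number $c_1c_2$ is not: LeBrun constructed complex structures $Y_m$ on $S^2\times K$, with $K$ the smooth 4-manifold underlying a K3 surface, such that $c_1c_2(Y_m)$ is unbounded while $c_1^3(Y_m)$ and $c_3(Y_m)$ stay bounded. That leaves one number. The problem is taken from Stefan Schreieder, Luca Tasin, "Algebraic structures with unbounded Chern numbers", arXiv:1505.03086 (2015):

*On compact complex manifolds of complex dimension $3$, is $c_1^3$ bounded by the underlying smooth manifold?*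

The answer is no, and one explicit simply connected manifold suffices.

**Theorem A.** Let $M=(S^2\times \mathbb{CP}^2)\,\#\,2(S^3\times S^3)$. For every integer $l$ there is a compact complex threefold $\widetilde X_l$ whose underlying smooth manifold is diffeomorphic to $M$, with
$$c_1^3(\widetilde X_l)=-6(l+1),\qquad c_1c_2(\widetilde X_l)=0,\qquad c_3(\widetilde X_l)=2 .$$
In particular $c_1^3$ is unbounded on complex structures on $M$.

**Theorem B.**

1. The set of values of $c_1^3$ on complex structures on $M$ is exactly $6\mathbb Z$. It equals the set of values of $c_1^3$ on almost complex structures on $M$.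
2. For $a,b,c\in\mathbb Q$, the combination $a\,c_1^3+b\,c_1c_2+c\,c_3$ is bounded by the underlying smooth manifold on complex threefolds if and only if $a=b=0$.
3. For every $n\ge 3$, $c_1^n$ is not bounded by the underlying smooth manifold on complex $n$-manifolds. For $n\le 2$ it is bounded.

## 5. Curves, surfaces, and $\mathbb P^2$-bundles over $\mathbb P^1$

**Dimension 1.** Here $c_1=\chi$, one value per manifold.

**Dimension 2.** By (1) and the signature theorem, $c_1^2-2c_2=3\,\mathrm{sign}$, so
$$c_1^2=2\chi+3\,\mathrm{sign}. \tag{6}$$
This is determined by the oriented manifold, and a closed manifold has finitely many components, hence finitely many orientations. So $c_1^2$ takes finitely many values. For instance, any complex structure on $S^2\times S^2$ has $c_1^2=8$.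

**Dimension 3.** The analogous relation is $p_1\cdot c_1=c_1^3-2c_1c_2$. The smooth manifold determines $p_1$, but it determines $c_1$ only modulo $2$. So (6) has no direct replacement, and we need examples.

A natural supply of infinitely many complex structures on one manifold is $\mathbb P(V)\to\mathbb P^1$, the bundle of lines in a bundle $V$ of rank $3$ and degree $b$. Smoothly $V$ is determined by $b$, and $\mathbb P(V)=\mathbb P(V\otimes\mathcal O(k))$, so the smooth manifold depends only on $b$ modulo $3$. All the $V$ with $3\mid b$ give $S^2\times\mathbb{CP}^2$.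

Let $f$ be the fiber class and $h=c_1(\mathcal O(1))$, where $\mathcal O(-1)$ is the tautological line bundle, with quotient $Q$. The vanishing of $c_3(Q)$, read off from $c(Q)=(1+bf)(1+h+h^2+h^3)$, gives $h^3+bfh^2=0$, so $h^3=-b$ since $fh^2=1$. The vertical tangent bundle is $Q\otimes\mathcal O(1)$, with $c_1=(bf+h)+2h$. Hence $c_1(\mathbb P(V))=3h+(b+2)f$ and
$$c_1^3=27h^3+27(b+2)fh^2=-27b+27b+54=54 .$$
The complex structures vary and $c_1^3$ does not. Two features are worth noticing: $f^2=0$, and the degree $b$ can be absorbed in steps of $3$ by a change of basis in $H^2$. Both return below.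

**Torus bundles alone.** If $\pi:X\to S$ is a torus bundle over a surface as in Definition 5, then (5) gives $c_1^3(X)=\int_X\pi^*(c_1(S)^3)=0$, since $H^6(S)=0$. Likewise $c_1c_2$ and $c_3$ vanish. So these threefolds by themselves do not help either.

## 6. Rational curves in $\mathbb P^3$ and the discriminant of the cubic form

A sensible next attempt is to blow up rational curves. Let $C\cong\mathbb P^1$ lie in a threefold $X$, and put $\delta=\deg N_{C/X}$. Since $c_1(X)[C]=\delta+2$, the formulas (3) give
$$c_1^3(\widetilde X)=(\beta^*c_1(X)-E)^3=c_1^3(X)-3(\delta+2)+\delta=c_1^3(X)-2\delta-6. \tag{7}$$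
So $c_1^3$ moves as soon as $\delta$ moves, while the Betti numbers of $\widetilde X$ depend only on those of $X$. It remains to keep the smooth manifold fixed.

Try $X=\mathbb P^3$ and a smooth rational curve of degree $d$ (a line, a conic, or a curve of type $(1,d-1)$ on a smooth quadric). Then $\delta=4d-2$ is unbounded. By (3) the cubic form of $\widetilde X$ is
$$(xH+yE)^3=x^3-3d\,xy^2-(4d-2)y^3 .$$
Recall that a binary cubic $Ax^3+Bx^2y+Cxy^2+Dy^3$ has discriminant $B^2C^2-4AC^3-4B^3D-27A^2D^2+18ABCD$. A change of basis multiplies it by the sixth power of the determinant, so it is invariant under $GL_2(\mathbb Z)$. It has degree $4$ in the coefficients, so it does not change if the orientation is reversed. Here it equals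
$$108d^3-27(4d-2)^2=108\big(d^3-(2d-1)^2\big).$$
This tends to infinity with $d$ and takes each value at most finitely often. So only finitely many of these blow-ups can be diffeomorphic to a given manifold, and the attempt fails. The smooth manifold sees the curve through its cubic form.

## 7. Degenerate cubic forms: what the threefold must satisfy

Let us see exactly what went wrong. Suppose $H^2(X;\mathbb Z)=\mathbb Zg$, and put $k=g^3$, $m=g[C]$, $\delta=\deg N_{C/X}$ with $C\cong\mathbb P^1$. By (3),
$$(xg+yE)^3=kx^3-3m\,xy^2-\delta y^3,\qquad \mathrm{disc}=108\,km^3-27\,k^2\delta^2. \tag{8}$$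
If $k\neq0$ and $m$ are held fixed, the discriminant determines $|\delta|$, and we are stuck again. If $k=0$, the discriminant is zero whatever $\delta$ is, and the obstruction disappears.

But $k=0$ cannot happen on a Kähler threefold with $H^2(X;\mathbb Z)=\mathbb Zg$: the Kähler class is a real multiple of $g$ and has positive cube. So $X$ has to be non-Kähler.

Assume now $k=0$ and $m=1$. Replacing $E$ by $E'=E-lg$ turns the form (8) into
$$(xg+yE')^3=-3(x-ly)y^2-\delta y^3=-3xy^2+(3l-\delta)y^3 .$$
If $\delta=3l$, this is $-3xy^2$ for every $l$: the degree of the normal bundle has been absorbed, and this explains why multiples of $3$ occur. The form $-3xy^2$ is the cubic form of $S^2\times\overline{\mathbb{CP}^2}$ in (2). So we look for a family of threefolds $X$, one for each $l\in\mathbb Z$, such that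

* $X$ is simply connected with torsion-free homology, $H^2(X)=\mathbb Zg$, and $b_3(X)$ does not depend on $l$;
* $g^2=0$, and $p_1$ of the blow-up can be controlled;
* $X$ contains $C\cong\mathbb P^1$ with $g[C]=1$ and $\deg N_{C/X}=3l$.

Then $c_1(X)=(3l+2)g$ has cube zero, and (7) predicts $c_1^3(\widetilde X)=-6l-6$, which is unbounded.

Here is how to find such an $X$. On surfaces, rational curves of any self-intersection are easy to get. A torus bundle $\pi:X\to S$ has $c(X)=\pi^*c(S)$, so a curve $C$ lying over $C_0\subset S$ isomorphically has $c_1(X)[C]=c_1(S)\cdot C_0$. A class $f$ with $f^2=0$ on $S$ gives $g=\pi^*f$ with $g^2=0$. As in the Hopf surface, each of the two line bundles can kill one class of $H^2(S)$. To end with rank $1$ we want $b_2(S)=3$: a Hirzebruch surface blown up once. For $C_0$ to lift to $X$, the two killed classes should be orthogonal to $[C_0]$.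

## 8. The surface $S$, the torus bundle $X$ and the curve $C$

Fix $l\in\mathbb Z$.

**Step 1: the surface.** *We need a simply connected surface with $b_2=3$ and a rational curve of self-intersection $3l$.* Let $F=\mathbb P(\mathcal O\oplus\mathcal O(3|l|))\to\mathbb P^1$ be a Hirzebruch surface, with fiber class $f$. The two summands give two disjoint sections. Their normal bundles are $\mathrm{Hom}$ from one summand to the other, so their self-intersections are $3|l|$ and $-3|l|$. Let $C_0\cong\mathbb P^1$ be one with $C_0^2=3l$. Let $S$ be the blow-up of $F$ at a point $q\notin C_0$, with exceptional curve $\mathrm{Exc}$ of class $e$, and put $\sigma=[C_0]$. Then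
$$f^2=0,\quad f\sigma=1,\quad\sigma^2=3l,\quad e^2=-1,\quad ef=e\sigma=0. \tag{9}$$
The surface $F$ is an $S^2$-bundle over $S^2$, so it is simply connected with $b_2=2$. The Gram matrix of $(f,\sigma)$ has determinant $-1$, so $f,\sigma$ form a basis of $H^2(F;\mathbb Z)$. Since $S$ is diffeomorphic to $F\#\overline{\mathbb{CP}^2}$, it is simply connected and $H^2(S;\mathbb Z)=\mathbb Zf\oplus\mathbb Z\sigma\oplus\mathbb Ze$. Adjunction, $-c_1(S)\cdot C_0+C_0^2=-2$, gives
$$c_1(S)\cdot C_0=3l+2. \tag{10}$$

**Step 2: the classes to kill.** *We need two classes orthogonal to $\sigma$, represented by holomorphic line bundles.* Put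
$$\omega_1=e,\qquad \omega_2=\sigma-3lf,\qquad L_1=\mathcal O_S(\mathrm{Exc}),\qquad L_2=\mathcal O_S(C_0-3lf),$$
where $f$ in $L_2$ stands for a fiber divisor. Then $c_1(L_i)=\omega_i$, and by (9) $\omega_1\sigma=0$, $\omega_2\sigma=3l-3l=0$.

**Step 3: the bundle.** *This is the threefold in which we blow up.* Let $P=L_1^\times\times_SL_2^\times$ and $X=P/\mathbb C$ as in Definition 5. So $\pi:X\to S$ is a holomorphic principal $T$-bundle, $X$ is a compact complex threefold, and $P\to X$ is a homotopy equivalence.

**Step 4: the curve.** *We lift $C_0$ to $X$.* The line bundles $L_i|_{C_0}$ have degree $\omega_i\cdot\sigma=0$ on $C_0\cong\mathbb P^1$, so they are holomorphically trivial. Hence $P|_{C_0}\cong C_0\times(\mathbb C^*)^2$ and $X|_{C_0}\cong C_0\times T$. Let $C\cong\mathbb P^1$ be a constant section, and let $\beta:\widetilde X_l\to X$ be the blow-up of $X$ along $C$.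

## 9. The topology of $X$

**Step 5: $\pi_1$ and $H_2$.** *We show that $X$ is simply connected and $H_2(X)=\mathbb Z[C]$.* Since $\pi_2((\mathbb C^*)^2)=0$, $\pi_1((\mathbb C^*)^2)=\mathbb Z^2$ and $\pi_2(S)=H_2(S)$ by Hurewicz, the homotopy sequence of $P\to S$ reads
$$0\to\pi_2(P)\to H_2(S)\xrightarrow{\ \partial\ }\mathbb Z^2\to\pi_1(P)\to\pi_1(S)=1 .$$
Up to a common sign, $\partial$ is evaluation of $(\omega_1,\omega_2)$. To see this, project $P$ to each $L_i^\times$ and pull $L_i$ back along a map $S^2\to S$; let $d$ be the degree of the pullback. A nowhere zero section over the complement of a small disc, compared on the boundary circle with a trivialization over the disc, has winding number $\pm d$, with a sign that depends only on conventions. That section is a lift of the complementary disc, so its boundary loop in the fiber is the image under $\partial$.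

Identify $H_2(S)$ with $H^2(S)$ by Poincaré duality. By (9), up to the common sign,
$$\partial(xf+y\sigma+ze)=(-z,\;x+3ly-3ly)=(-z,x).$$
This is surjective with kernel $\mathbb Z\sigma=\mathbb Z[C_0]$. Therefore $\pi_1(X)=\pi_1(P)=1$. By Hurewicz, $H_2(X)=\pi_2(X)=\pi_2(P)$, and $\pi_*$ maps it isomorphically onto $\mathbb Z[C_0]$. Since $\pi_*[C]=[C_0]$, we get $H_2(X)=\mathbb Z[C]$.

**Step 6: the class $g$.** *We find the generator of $H^2$ and check that its square vanishes.* Since $H_1(X)=0$, $H^2(X)=\mathrm{Hom}(H_2(X),\mathbb Z)\cong\mathbb Z$. Put $g=\pi^*f$. Then $g[C]=f\cdot\sigma=1$, so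
$$H^2(X)=\mathbb Zg,\qquad g[C]=1,\qquad g^2=\pi^*(f^2)=0. \tag{11}$$

**Step 7: the rest of the homology.** *We need torsion-freeness and $b_3$.* We have $H_1=0$ and $H_2=\mathbb Z$. By Poincaré duality $H_3\cong H^3$, and $H^3\cong\mathrm{Hom}(H_3,\mathbb Z)\oplus\mathrm{Ext}(H_2,\mathbb Z)$ is torsion-free since $\mathrm{Ext}(\mathbb Z,\mathbb Z)=0$. Also $H_4\cong H^2=\mathbb Z$ and $H_5\cong H^1=0$. So all homology is torsion-free. Since $X$ is a torus bundle, $\chi(X)=\chi(S)\chi(T)=0$. On the other hand $\chi(X)=2+2b_2-b_3=4-b_3$. Hence $b_3(X)=4$.

**Step 8: Chern class and normal bundle.** *We check that $C$ has the normal degree we asked for.* By (5) and (10), $c_1(X)[C]=c_1(S)\cdot C_0=3l+2$. With (11),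
$$c_1(X)=(3l+2)g,\qquad \deg N_{C/X}=c_1(X)[C]-2=3l. \tag{12}$$

## 10. The invariants of $\widetilde X_l$

Write $\widetilde X=\widetilde X_l$, and write $g$ also for $\beta^*g$.

**Step 9: hypotheses of the classification.** *We check that $\widetilde X$ is simply connected with torsion-free homology, and find $b_3$.* The curve $C$ has real codimension $4$ in $X$, so loops, and discs bounding them, can be moved off $C$. Thus $\widetilde X\setminus E=X\setminus C$ is simply connected. Since $E$ has real codimension $2$, loops in $\widetilde X$ can be moved off $E$, so $\pi_1(\widetilde X\setminus E)\to\pi_1(\widetilde X)$ is onto and $\widetilde X$ is simply connected. From $H^k(\widetilde X)\cong H^k(X)\oplus H^{k-2}(C)$, the cohomology is torsion-free, and by Poincaré duality so is the homology. Moreover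
$$H^2(\widetilde X)=\mathbb Zg\oplus\mathbb ZE,\qquad b_3(\widetilde X)=4,\qquad \chi(\widetilde X)=2+2\cdot2-4=2. \tag{13}$$

**Step 10: cubic form and $c_1$.** *These are read off from Section 3.* By (3), (11) and (12),
$$g^3=0,\quad g^2E=0,\quad gE^2=-1,\quad E^3=-3l,\qquad c_1(\widetilde X)=(3l+2)g-E. \tag{14}$$

**Step 11: $p_1\cdot E$.** *We restrict the tangent bundle to the divisor $E$.* From $0\to TE\to T\widetilde X|_E\to\mathcal O_E(E)\to0$ and additivity of $p_1$,
$$p_1(\widetilde X)\cdot E=\int_Ep_1(E)+\int_E\zeta^2=3\,\mathrm{sign}(E)+E^3 .$$
The surface $E$ is a $\mathbb P^1$-bundle over $\mathbb P^1$. Its unimodular intersection form has rank $2$ and contains the fiber class, which is nonzero and has square $0$; so the form is indefinite and $\mathrm{sign}(E)=0$. Hence $p_1(\widetilde X)\cdot E=-3l$.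

**Step 12: $p_1\cdot g$.** *We do the same with a smooth divisor dual to $g$.* Let $B\subset S$ be a fiber of $F\to\mathbb P^1$ not passing through $q$. It has class $f$ and meets the section $C_0$ transversally in one point. Let $D=\pi^{-1}(B)$. It is a smooth compact complex surface, the zero divisor of a section of $\pi^*\mathcal O_S(B)$, so it is dual to $\pi^*f=g$.

Since $\pi|_C:C\to C_0$ is an isomorphism, $D\cap C$ is a single point $p$. The intersection is transversal: $d\pi$ maps $T_pC$ isomorphically to the tangent line of $C_0$, which is not in $TB$, while $T_pD=(d\pi)^{-1}(TB)$. So near $p$ there are coordinates $(u,v,z)$ with $C=\{u=v=0\}$ and $D=\{z=0\}$: take $z$ a local equation of $D$, which restricts to a coordinate on $C$. The blow-up along $C$ is locally $\mathrm{Bl}_0(\mathbb C^2_{u,v})\times\mathbb C_z$. Therefore the divisor $\beta^*D$ is the reduced smooth surface $\widetilde D=\mathrm{Bl}_pD$. It is dual to $\beta^*g$, and its normal bundle has first Chern class $g|_{\widetilde D}$. Additivity of $p_1$ and the signature theorem give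
$$p_1(\widetilde X)\cdot g=\int_{\widetilde D}p_1(\widetilde D)+\int_{\widetilde D}g^2=3\,\mathrm{sign}(\widetilde D)+g^3=3\big(\mathrm{sign}(D)-1\big).$$
Now $D\to B$ is a principal $T$-bundle over a curve, so, as in (5), $c(D)$ is pulled back from $B$. Hence $c_1^2(D)=0$ and $c_2(D)=0$, so $3\,\mathrm{sign}(D)=c_1^2(D)-2c_2(D)=0$. (In fact $L_1|_B$ has degree $0$ and $L_2|_B$ has degree $1$, and $\mathcal O(1)^\times$ is $\mathcal O(-1)^\times$ with the inverse action, so $D$ is the Hopf surface of Section 3.) We conclude $p_1(\widetilde X)\cdot g=-3$.

**Step 13: normal form.** *We absorb $l$ by a change of basis.* Put $E'=E-lg$, so $(g,E')$ is a basis of $H^2(\widetilde X)$. From (14) and Steps 11 and 12,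
$$g^3=g^2E'=0,\qquad gE'^2=gE^2=-1,\qquad E'^3=E^3-3l\,gE^2=-3l+3l=0,$$
$$p_1\cdot g=-3,\qquad p_1\cdot E'=-3l-l\cdot(-3)=0,$$
$$c_1(\widetilde X)=(3l+2)g-(E'+lg)=2(l+1)g-E',\qquad w_2(\widetilde X)\equiv E'\pmod2. \tag{15}$$
The same shift by $lg$ has cleared both $E^3$ and $p_1\cdot E$. The coefficient of $g$ in $c_1$ is even for every $l$, so $w_2$ does not see $l$ either. But $c_1$ itself does.

## 11. The diffeomorphism with $M$ and the Chern numbers

**Step 14: identification.** *We apply Wall–Jupp.* By Steps 9 and 13, $\widetilde X_l$ is a closed, oriented, simply connected 6-manifold with torsion-free homology and $b_3=4$, and the isomorphism $g\mapsto g$, $E'\mapsto y$ carries its cubic form, $p_1$ and $w_2$ to those in (2). Hence $\widetilde X_l$ is diffeomorphic to $(S^2\times\overline{\mathbb{CP}^2})\#2(S^3\times S^3)$, which is diffeomorphic to $M$ by Section 2. This holds for every $l\in\mathbb Z$.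

**Step 15: Chern numbers.** *We evaluate them in the normal form.* By (15), since $g^2=0$ and $E'^3=0$,
$$c_1^3(\widetilde X_l)=\big(2(l+1)g-E'\big)^3=3\cdot2(l+1)\,gE'^2-E'^3=-6(l+1),$$
as predicted by (7). Also $p_1\cdot c_1=2(l+1)\cdot(-3)-0=-6(l+1)$. By (1), $p_1=c_1^2-2c_2$, so
$$c_1c_2(\widetilde X_l)=\tfrac12\big(c_1^3-p_1\cdot c_1\big)=0 .$$
Finally $c_3=\chi=2$ by (13). Since $l$ is an arbitrary integer, $c_1^3$ is unbounded on complex structures on $M$. This proves Theorem A. $\blacksquare$

## 12. The value set $6\mathbb Z$, linear combinations, and higher dimensions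

We now prove Theorem B.

**Part 1.** *We show that $6\mathbb Z$ is reached and cannot be exceeded.* Transport the complex structure of $\widetilde X_l$ to $M$. As $l$ runs over $\mathbb Z$, $-6(l+1)$ runs over $6\mathbb Z$, so every element of $6\mathbb Z$ is a value on a complex structure. Conversely, let $J$ be any almost complex structure on $M$, inducing either orientation. In $H^2(M)=\mathbb Zg\oplus\mathbb Zy$ write $c_1(J)=\alpha g+\gamma y$. Since $c_1(J)\equiv w_2(M)\equiv y\pmod2$, the integer $\alpha$ is even. With $g^2=0$, $y^3=0$ and $gy^2=\pm1$, the sign depending on the orientation,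
$$c_1^3(J)=\pm3\alpha\gamma^2\in6\mathbb Z .$$
The values on complex structures lie among those on almost complex structures, these lie in $6\mathbb Z$, and all of $6\mathbb Z$ occurs on complex structures. So the two sets agree and equal $6\mathbb Z$.

**Part 2.** *We test the combination $a\,c_1^3+b\,c_1c_2+c\,c_3$ on two families.* If $a=b=0$, it is a multiple of the Euler number, hence bounded. If $a\ne0$, then on the $\widetilde X_l$, all diffeomorphic to $M$, it equals $-6a(l+1)+2c$, which is unbounded. If $a=0$ and $b\ne0$, use LeBrun's structures $Y_m$ on $S^2\times K$: there $c_1c_2$ is unbounded and $c_3$ is constant, so the combination is unbounded.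

**Part 3.** *We multiply by projective lines.* Let $n\ge3$. The manifolds $\widetilde X_l\times(\mathbb P^1)^{n-3}$ are all diffeomorphic to $M\times(S^2)^{n-3}$. The first Chern class of a product is the sum of the two pullbacks, and in its $n$-th power only the term of degree $3$ in the first and $n-3$ in the second survives. On $(\mathbb P^1)^{n-3}$ we have $c_1=2(h_1+\dots+h_{n-3})$ with $h_i^2=0$, so $c_1^{n-3}=2^{n-3}(n-3)!$. Hence
$$c_1^n=\binom n3\,c_1^3(\widetilde X_l)\,c_1^{n-3}\big((\mathbb P^1)^{n-3}\big)=-6(l+1)\binom n3(n-3)!\,2^{n-3},$$
which is unbounded as $l$ varies. For $n\le2$, boundedness was shown in Section 5: $c_1=\chi$ for $n=1$, and (6) together with the finiteness of the set of orientations for $n=2$. $\blacksquare$
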